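\title{Lim-stable local rings that are not semistable}

\begin{abstract}
The Lech--Mumford constant of a Noetherian local ring compares the multiplicity of an ideal with its colength, and it does not increase when power series variables are adjoined. A ring is semistable if the constant equals $1$ after one variable is adjoined, and lim-stable if it tends to $1$ as the number of variables grows. We show that the cones over the rational normal curves of degrees $7$ and $8$ are lim-stable but not semistable, and that for unions of linear spaces through a point the failure of semistability can persist through arbitrarily many variables and can be arbitrarily large. The proof reduces the case of $n$ adjoined variables to an inequality between a lattice sum and an integral of the $n$-th power of a convex function.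
\end{abstract}

\section{Introduction}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$, and let $\ell$ denote length. For an $\mathfrak m$-primary ideal $I$ the function $r\mapsto\ell(R/I^r)$ agrees for large $r$ with a polynomial of degree $d$, and the \emph{Hilbert--Samuel multiplicity} of $I$ is
\[
\operatorname{e}(I)=\lim_{r\to\infty}\frac{d!\,\ell(R/I^r)}{r^d}.
\]
We write $\operatorname{e}(R)=\operatorname{e}(\mathfrak m)$. The \emph{Lech--Mumford constant} of $R$ is
\[
\operatorname{LM}(R)=\sup_{\sqrt I=\mathfrak m}\ \frac{\operatorname{e}(I)}{d!\,\ell(R/I)} .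
\]
The number $\operatorname{e}(I)/d!$ is the growth rate of the colengths of the powers of $I$, so $\operatorname{LM}(R)$ measures by how much the colength of an ideal can fall short of the value that this growth rate predicts. The definition gives $\operatorname{e}(I^r)=r^d\operatorname{e}(I)$, so along the powers of any fixed ideal the ratio tends to $1$. Hence $\operatorname{LM}(R)\ge1$, and $\operatorname{LM}(R)=1$ means that $\operatorname{e}(I)\le d!\,\ell(R/I)$ for every $\mathfrak m$-primary ideal $I$.

Put $\operatorname{LM}_n(R)=\operatorname{LM}(R[[T_1,\dots,T_n]])$. The following chain of inequalities is known, and we use it without proof: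
\begin{equation}\label{eq:chain}
\operatorname{e}(R)\ \ge\ \operatorname{LM}(R)\ \ge\ \operatorname{LM}_1(R)\ \ge\ \operatorname{LM}_2(R)\ \ge\ \cdots\ \ge\ 1 .
\end{equation}
Thus $\operatorname{LM}_\infty(R)=\lim_{n\to\infty}\operatorname{LM}_n(R)$ exists. The ring $R$ is \emph{semistable} if $\operatorname{LM}_1(R)=1$ and \emph{lim-stable} if $\operatorname{LM}_\infty(R)=1$. By \eqref{eq:chain} every semistable ring is lim-stable, and every regular ring, having multiplicity $1$, is semistable. Ma and Smirnov \cite{MS} remark that they do not know a single example of a lim-stable local ring that is not semistable. The problem is to decide whether there is one: \emph{does there exist a Noetherian local ring $R$ with $\operatorname{LM}_\infty(R)=1$ and $\operatorname{LM}_1(R)>1$?}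

The simplest cases point in opposite directions. For $M$ coordinate lines through a point both properties hold if $M\le2$ and both fail if $M\ge3$ (Examples \ref{ex:lines1} and \ref{ex:lines2}), so there the variables after the first one do not help. On the other hand, the most accessible lower bound, $\operatorname{LM}_n(R)\ge\operatorname{e}(R)\,n!/(n+d)!$ (see \eqref{eq:simple}), obstructs semistability when $\operatorname{e}(R)>(d+1)!$ but says nothing for large $n$. We show that the second indication is the right one, already for normal surfaces. Let $k$ be any field and, for $p\ge1$, let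
\[
V_p=k[[s^p,s^{p-1}t,\dots,st^{p-1},t^p]]
\]
be the completed cone over the rational normal curve of degree $p$, a normal domain of dimension $2$.

\begin{theorem}\label{thm:veronese}
\begin{enumerate}
\item[(a)] $V_p$ is semistable if and only if $p\le6$; in fact $\operatorname{LM}_1(V_p)\ge p/6$.
\item[(b)] $\operatorname{LM}_2(V_p)=1$ for all $p\le8$. Hence $V_7$ and $V_8$ are lim-stable and not semistable.
\item[(c)] $V_p$ is not lim-stable for $p\ge17$.
\end{enumerate}
\end{theorem}

We do not decide whether $V_p$ is lim-stable for $9\le p\le16$. For $V_7$ and $V_8$ the chain \eqref{eq:chain} reaches $1$ at the second step. A second family shows that this is not a general feature. For $d,M\ge1$ let $W_{d,M}$ be the fiber product over $k$ of $M$ copies of $k[[x_1,\dots,x_d]]$; geometrically, it is a union of $M$ linear spaces of dimension $d$ that meet at one point.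

\begin{theorem}\label{thm:planes}
Let $N\ge1$, $d\ge\max(21,N+2)$, $M=(N+d)^d$ and $R=W_{d,M}$. Then $\operatorname{LM}_n(R)=1$ for all large $n$, but
\[
\operatorname{LM}_N(R)\ \ge\ \prod_{j=1}^d\frac{N+d}{N+j}\ \ge\ \Big(\frac43\Big)^{\lfloor d/2\rfloor}\ >\ 1 .
\]
So the chain \eqref{eq:chain} of a lim-stable ring can take arbitrarily long to reach $1$, and for each fixed $N\ge1$ the constant $\operatorname{LM}_N(R)$ is unbounded on lim-stable rings.
\end{theorem}

Section \ref{sec:mech} states a criterion for $\operatorname{LM}_n=1$ in terms of convex functions and tests it by hand. Section \ref{sec:lower} proves the lower bounds, Section \ref{sec:reduction} proves the criterion, and Sections \ref{sec:veronese} and \ref{sec:planes} verify it for the two families. Throughout, $\mathbb N=\{0,1,2,\dots\}$, $|x|$ is the sum of the coordinates of a vector $x$, and $z_+=\max(z,0)$.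

\section{A criterion by convex functions}\label{sec:mech}

\subsection*{The two families}
For a local ring let $H(j)=\ell(\mathfrak m^j/\mathfrak m^{j+1})$, so that $\ell(R/\mathfrak m^r)=\sum_{j<r}H(j)$.

Let $\Lambda_p=\{(a,b)\in\mathbb Z^2: p\mid a+b\}$, a sublattice of index $p$ in $\mathbb Z^2$, and $S_p=\Lambda_p\cap\mathbb N^2$. A monomial $s^at^b$ of degree $jp$ is a product of $j$ monomials of degree $p$. Hence $V_p$ consists of all power series supported on $S_p$, and $\mathfrak m^j$ consists of those whose monomials have degree at least $jp$. Therefore $H(j)=pj+1$ and $\ell(V_p/\mathfrak m^r)\sim pr^2/2$, so $\dim V_p=2$ and $\operatorname{e}(V_p)=p$. To see that $V_p$ is normal, let $\pi\colon k[[s,t]]\to V_p$ be the $V_p$-linear map that deletes the monomials outside $S_p$. If $f/g$ with $f,g\in V_p$ is integral over $V_p$, then $z=f/g$ lies in the normal domain $k[[s,t]]$, and $g\,\pi(z)=\pi(f)=f$ gives $z=\pi(z)\in V_p$.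

The ring $W_{d,M}$ consists of the $M$-tuples of power series with equal constant terms, so
\[
W_{d,M}=k[[x_{ij}:1\le i\le M,\ 1\le j\le d]]\big/(x_{ij}x_{i'j'}: i\ne i').
\]
Its nonzero monomials are $1$ and, for each $i$, the monomials of positive degree in $x_{i1},\dots,x_{id}$. Thus $H(0)=1$ and $H(j)=M\binom{j+d-1}{d-1}$ for $j\ge1$, so $\dim W_{d,M}=d$ and $\operatorname{e}(W_{d,M})=M$.

\subsection*{Profiles}
A \emph{profile} on $\mathbb R^d_{\ge0}$ is a function $h\colon\mathbb R^d_{\ge0}\to\mathbb R$ that is nonnegative, convex, nonincreasing in each coordinate, and zero outside a bounded set. A profile satisfies $0\le h\le h(0)$, and $h^\tau$ is again a profile for every real $\tau\ge1$, because $z\mapsto z^\tau$ is convex and nondecreasing on $[0,\infty)$. In all integrals attached to $V_p$, the measure $dx$ on $\mathbb R^2$ is area divided by $p$, so that $\Lambda_p$ has covolume $1$; for $W_{d,M}$ it is Lebesgue measure on $\mathbb R^d$.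

\begin{proposition}\label{prop:criterion}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] If $\displaystyle\sum_{u\in S_p}h(u)^n\ge\int_{\mathbb R^2_{\ge0}}h^n\,dx$ for every profile $h$ on $\mathbb R^2_{\ge0}$, then $\operatorname{LM}_n(V_p)=1$.
\item[(b)] If $\displaystyle\int_{\mathbb R^d_{\ge0}}h^n\,dx-\sum_{0\ne u\in\mathbb N^d}h(u)^n\le\frac{h(0)^n}M$ for every profile $h$ on $\mathbb R^d_{\ge0}$, then $\operatorname{LM}_n(W_{d,M})=1$.
\end{enumerate}
\end{proposition}

The reason is visible for $n=1$. The convex hull of the exponents of a monomial ideal $I\subset V_p[[T]]$ is the region above the graph of a profile $h$. Over each $u\in S_p$ at least $h(u)$ monomials are missing from $I$, so $\ell(V_p[[T]]/I)\ge\sum_u h(u)$, while $\operatorname{e}(I)/3!$ is at most the volume $\int h\,dx$ under the graph. With $n$ variables there is one profile for each direction in the space of exponents of $T_1,\dots,T_n$, and the radial volume element $r^{n-1}dr$ turns $h$ into $h^n/n$. In (b) each of the $M$ branches contributes a sum and an integral, but the term $u=0$ is common to all branches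 and must be shared among them. In both parts the hypothesis for $n$ implies the hypothesis for $n+1$, since $h^{n+1}$ is the $n$-th power of the profile $h^{(n+1)/n}$; this matches the monotonicity in \eqref{eq:chain}.

\subsection*{Two computations by hand}
The next two examples test the criterion on the profiles that decrease linearly to $0$ over $c$ steps of the lattice. Proposition \ref{prop:lower} will show that these profiles come from actual ideals, so that a failure of the criterion on one of them is a true obstruction.

\begin{example}[Lines]\label{ex:lines1}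
Let $R=W_{1,M}$. A convex function lies below its chords, so $\int_j^{j+1}h\le\frac12(h(j)+h(j+1))$ for every profile $h$ on $[0,\infty)$. Summing over $j\ge0$ gives $\int h-\sum_{j\ge1}h(j)\le\frac12h(0)$. By Proposition \ref{prop:criterion}(b), $R$ is semistable for $M\le2$. For $h_c(x)=(1-x/c)_+$, $c\ge1$ an integer, equality holds: the excess of the integral over the sum is $\frac12$ at every scale $c$, and this is more than $1/M$ if $M\ge3$. Taking powers does not repair this. The function $h_c^n$ has second derivative $O(c^{-2})$ on $[0,c]$, so the chord estimates lose $O(c^{-1})$ in total, and for each fixed $n$ the excess tends to $\frac12$ as $c\to\infty$.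
\end{example}

\begin{example}[Cones]\label{ex:cones}
Let $R=V_p$ and $h_c(x)=(1-|x|/cp)_+$. There are $pj+1$ points of $S_p$ on the line $|x|=jp$, and the substitution $|x|=cp\tau$ evaluates the integral:
\[
\sum_{u\in S_p}h_c(u)^n=\sum_{j<c}(pj+1)\Big(1-\frac jc\Big)^n,\qquad
\int h_c^n\,dx=pc^2\int_0^1(1-\tau)^n\tau\,d\tau=\frac{pc^2}{(n+1)(n+2)} .
\]
For $n=1$ we have $\sum_{j<c}j(1-j/c)=(c^2-1)/6$ and $\sum_{j<c}(1-j/c)=(c+1)/2$, so
\[
\sum_{u\in S_p}h_c(u)-\int h_c\,dx=\frac{c+1}2-\frac p6 .
\]
As for lines there is a defect, here $p/6$, that does not depend on the scale; but now there is also a surplus that grows with $c$. For $p=7$ the difference is negative only for $c=1$. At that scale the sum equals $1$ for every $n$, while the integral drops from $7/6$ to $7/12$ when $n$ goes from $1$ to $2$.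
\end{example}

This is the mechanism behind Theorem \ref{thm:veronese}. Profiles that are flat near the origin are insensitive to $n$, but in dimension $2$ they enjoy a surplus, which Section \ref{sec:veronese} traces to the two boundary rays of the quadrant. Profiles that are steep near the origin have no such surplus, but their integrals shrink when $n$ grows. The work is to show that the two effects together cover all profiles.

\section{Lower bounds}\label{sec:lower}

To realize the profiles $h_c$ we need ideals whose multiplicity can be computed exactly. The tool is the fact that multiplicity does not change when integral elements are added to an ideal; the following case suffices.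

\begin{lemma}\label{lem:integral}
Let $J\subseteq I$ be ideals primary to the maximal ideal of a Noetherian local ring. Suppose that $I=J+(g_1,\dots,g_\nu)$ and $g_i^c\in J^c$ for some $c\ge1$ and all $i$. Then $\operatorname{e}(I)=\operatorname{e}(J)$.
\end{lemma}

\begin{proof}
We have $g_i^a\in J^{c\lfloor a/c\rfloor}\subseteq J^{a-c}$ for $a\ge c$. The ideal $I^r$ is generated by products of $r$ factors from $J\cup\{g_1,\dots,g_\nu\}$, so $J^r\subseteq I^r\subseteq J^{r-\nu c}$ for $r\ge\nu c$. The colengths of the two outer terms have the same leading term in $r$.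
\end{proof}

\begin{proposition}\label{prop:lower}
Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$. For all integers $n,c\ge1$,
\begin{equation}\label{eq:lower}
\operatorname{LM}_n(R)\ \ge\ \frac{\operatorname{e}(R)\,c^d\,n!}{(n+d)!\,\sum_{j<c}H(j)(1-j/c)^n} .
\end{equation}
For every real $\beta>0$,
\begin{equation}\label{eq:lowerinf}
\operatorname{LM}_\infty(R)\ \ge\ \frac{\operatorname{e}(R)}{\beta^d\sum_{j\ge0}H(j)e^{-\beta j}} .
\end{equation}
\end{proposition}

For $R=V_p$ the right side of \eqref{eq:lower} is the ratio of the integral to the sum in Example \ref{ex:cones}.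

\begin{proof}
Let $A=R[[T_1,\dots,T_n]]$ and $\mathfrak t=(T_1,\dots,T_n)$. Let $L$ be a positive multiple of $c$, and interpolate linearly between $\mathfrak t^L$ and $\mathfrak m^c$:
\[
I=\sum_{j=0}^c\mathfrak m^j\,\mathfrak t^{L(c-j)/c} .
\]
We compute the multiplicity exactly and the colength asymptotically as $L\to\infty$; stretching the $T$-directions removes the rounding errors there and keeps the discrete structure of $R$.

\emph{Multiplicity.} Put $\mathfrak q=\mathfrak m^c$, $Y_i=T_i^L$, $J_0=(\mathfrak q,Y_1,\dots,Y_n)A$ and $J_1=\mathfrak qA+\mathfrak t^L$, so that $J_0\subseteq J_1\subseteq I$. If $g\in\mathfrak m^j\mathfrak t^{L(c-j)/c}$, then $g^c\in(\mathfrak m^c)^j(\mathfrak t^L)^{c-j}\subseteq J_1^c$. If $|\alpha|=L$, then $(T^\alpha)^L=\prod_iY_i^{\alpha_i}\in J_0^L$. By Lemma \ref{lem:integral}, $\operatorname{e}(I)=\operatorname{e}(J_1)=\operatorname{e}(J_0)$. The ring $A$ is free of rank $L^n$ over $B=R[[Y_1,\dots,Y_n]]$ and has the same residue field, so $\ell(A/J_0^r)=L^n\,\ell(B/(\mathfrak q,Y)^r)$. The ideal $(\mathfrak q,Y)^r$ consists of the series $\sum f_\alpha Y^\alpha$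 with $f_\alpha\in\mathfrak q^{r-|\alpha|}$ for $|\alpha|<r$. Hence, as $r\to\infty$,
\[
\ell\big(B/(\mathfrak q,Y)^r\big)=\sum_{i<r}\binom{i+n-1}{n-1}\ell(R/\mathfrak q^{r-i})\ \sim\ \frac{\operatorname{e}(\mathfrak q)\,r^{n+d}}{(n-1)!\,d!}\int_0^1\tau^{n-1}(1-\tau)^d\,d\tau=\frac{\operatorname{e}(\mathfrak q)\,r^{n+d}}{(n+d)!} .
\]
Since $\dim A=n+d$, we get $\operatorname{e}(I)=L^n\operatorname{e}(\mathfrak q)=L^nc^d\operatorname{e}(R)$.

\emph{Colength.} For $i\in\mathbb N$ let $\gamma(i)$ be the least $j\in\{0,\dots,c\}$ with $L(c-j)/c\le i$. Then $I$ consists of the series $\sum f_\alpha T^\alpha$ with $f_\alpha\in\mathfrak m^{\gamma(|\alpha|)}$, so $\ell(A/I)=\sum_\alpha\sum_{j<\gamma(|\alpha|)}H(j)$. Now $j<\gamma(i)$ if and only if $i<L(c-j)/c$, and the number of $\alpha\in\mathbb N^n$ with $|\alpha|<K$ is $\binom{K+n-1}n\sim K^n/n!$. Therefore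
\[
\ell(A/I)=\sum_{j<c}H(j)\,\#\{\alpha:|\alpha|<L(1-j/c)\}\ \sim\ \frac{L^n}{n!}\sum_{j<c}H(j)(1-j/c)^n\qquad(L\to\infty).
\]
Letting $L\to\infty$ in $\operatorname{e}(I)/\big((n+d)!\,\ell(A/I)\big)$ gives \eqref{eq:lower}.

For \eqref{eq:lowerinf} take $c=\lfloor n/\beta\rfloor$ and let $n\to\infty$. Then $(1-j/c)^n\le e^{-jn/c}\le e^{-\beta j}$ for $j<c$, the series $\sum_jH(j)e^{-\beta j}$ converges because $H$ grows polynomially, and $c^d\,n!/(n+d)!\to\beta^{-d}$.
\end{proof}

For $c=1$ the sum in \eqref{eq:lower} is $H(0)=1$, and we obtain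
\begin{equation}\label{eq:simple}
\operatorname{LM}_n(R)\ \ge\ \operatorname{e}(R)\,\frac{n!}{(n+d)!} .
\end{equation}

\begin{example}[Lines, continued]\label{ex:lines2}
For $R=W_{1,M}$ the denominator in \eqref{eq:lowerinf} is
\[
\beta+\frac{M\beta}{e^\beta-1}=M+\Big(1-\frac M2\Big)\beta+O(\beta^2)\qquad(\beta\to0).
\]
If $M\ge3$ this is less than $M=\operatorname{e}(R)$ for small $\beta$, so $R$ is not lim-stable.
\end{example}

\begin{corollary}\label{cor:lower}
We have $\operatorname{LM}_1(V_p)\ge p/6$ for all $p$, and $\operatorname{LM}_\infty(V_p)>1$ for $p\ge17$. In the setting of Theorem \ref{thm:planes}, $\operatorname{LM}_N(R)\ge\prod_{j=1}^d\frac{N+d}{N+j}\ge(4/3)^{\lfloor d/2\rfloor}$.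
\end{corollary}

\begin{proof}
The first bound is \eqref{eq:simple} with $d=2$, $n=1$; it is also what the maximal ideal of $V_p[[T]]$ gives, with multiplicity $p$, colength $1$ and $3!=6$. For the second take $\beta=2$ in \eqref{eq:lowerinf} and put $q=e^{-2}<0.13534$. The denominator is
\[
4\sum_{j\ge0}(pj+1)q^j=\frac4{1-q}+\frac{4pq}{(1-q)^2}<4.6262+0.7242\,p .
\]
This is less than $p=\operatorname{e}(V_p)$ as soon as $0.2758\,p\ge4.6262$, which holds for $p\ge17$ because $0.2758\cdot17>4.688$.

For $R=W_{d,M}$ with $M=(N+d)^d$, the right side of \eqref{eq:simple} with $n=N$ is $(N+d)^dN!/(N+d)!$, which is the stated product. Every factor is at least $1$, and for $j\le d/2$ the inequality $N\le d$ gives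
\[
\frac{N+d}{N+j}\ \ge\ 1+\frac{d/2}{N+d/2}\ \ge\ \frac43 . \qedhere
\]
\end{proof}

\section{From ideals to profiles}\label{sec:reduction}

We prove Proposition \ref{prop:criterion}. Since every $\operatorname{LM}_n$ is at least $1$, we must show that $\operatorname{e}(I)\le D!\,\ell(A/I)$ for all ideals $I$ primary to the maximal ideal $\mathfrak n$ of $A$, where $A$ is $V_p[[T_1,\dots,T_n]]$ or $W_{d,M}[[T_1,\dots,T_n]]$ and $D=\dim A=d+n$ (with $d=2$ for $V_p$). We replace $I$ by a monomial ideal, bound its multiplicity by a volume, and slice the volume into profiles.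

\subsection*{Monomial ideals suffice}
The elements of $A$ are the formal $k$-linear combinations of the nonzero monomials of $A$, and a product of two monomials is a monomial or $0$. Let $J$ be an ideal generated by monomials $g_1,\dots,g_\nu$. Every monomial that occurs in $\sum a_ig_i$ is a monomial multiple of some $g_i$ and so lies in $J$. Conversely, if every monomial of a series is a multiple of some $g_i$, then grouping the terms by $i$ writes the series as $\sum a_ig_i$. Hence a series lies in $J$ if and only if all its monomials do, and $\ell(A/J)=\dim_kA/J$ is the number of nonzero monomials outside $J$.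

\begin{lemma}\label{lem:initial}
For every $\mathfrak n$-primary ideal $I$ of $A$ there is an $\mathfrak n$-primary monomial ideal $I'$ with $\ell(A/I')=\ell(A/I)$ and $\operatorname{e}(I')\ge\operatorname{e}(I)$.
\end{lemma}

\begin{proof}
Give the variables ($s,t,T_l$, respectively $x_{ij},T_l$) positive real weights that are linearly independent over $\mathbb Q$. Then distinct nonzero monomials have distinct weights, and finitely many monomials have weight below any given bound. For $F\ne0$ let $\operatorname{in}(F)$ be the monomial of least weight in $F$. Among the products of a monomial of $F$ and a monomial of $G$, only the pair $(\operatorname{in}(F),\operatorname{in}(G))$ has the least total weight. Hence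
\begin{equation}\label{eq:in}
\operatorname{in}(F)\operatorname{in}(G)\ne0\quad\text{implies}\quad FG\ne0\ \text{ and }\ \operatorname{in}(FG)=\operatorname{in}(F)\operatorname{in}(G).
\end{equation}
Let $\operatorname{in}(I)$ be the ideal generated by the monomials $\operatorname{in}(F)$, $0\ne F\in I$. A nonzero monomial of $\operatorname{in}(I)$ has the form $\mu\operatorname{in}(F)$ with $\mu$ a monomial, and by \eqref{eq:in} it equals $\operatorname{in}(\mu F)$; so it is itself the initial monomial of an element of $I$.

We claim that the nonzero monomials outside $\operatorname{in}(I)$ form a $k$-basis of $A/I$. They are independent, because a nontrivial combination of them lying in $I$ would have its initial monomial in $\operatorname{in}(I)$. To see that they span, choose $r$ with $\mathfrak n^r\subseteq I$. The monomial ideal $\mathfrak n^r$ has finite colength, so it contains all monomials of weight above some bound $w_0$, and thus all series with initial weight above $w_0$. Given $F\ne0$ with initial weight at most $w_0$, cancel its initial term by subtracting a scalar multiple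 of an element of $I$ if $\operatorname{in}(F)\in\operatorname{in}(I)$, and of the monomial $\operatorname{in}(F)$ otherwise. The initial weight increases strictly and takes finitely many values up to $w_0$, so after finitely many steps the remainder lies in $\mathfrak n^r\subseteq I$.

Thus $\ell(A/\operatorname{in}(I))=\ell(A/I)$ for every $\mathfrak n$-primary $I$; in particular $\operatorname{in}(I)$ is $\mathfrak n$-primary. By \eqref{eq:in}, a product $\operatorname{in}(F_1)\cdots\operatorname{in}(F_r)$ with $F_i\in I$ is either $0$ or equal to $\operatorname{in}(F_1\cdots F_r)$, so $\operatorname{in}(I)^r\subseteq\operatorname{in}(I^r)$. Then $\ell(A/\operatorname{in}(I)^r)\ge\ell(A/\operatorname{in}(I^r))=\ell(A/I^r)$ for all $r$, and $I'=\operatorname{in}(I)$ has the required properties.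
\end{proof}

\subsection*{Multiplicity and volume}
We treat $V_p$ and a single branch of $W_{d,M}$ together. Let $\Lambda$ be $\Lambda_p\subseteq\mathbb Z^2$ or $\mathbb Z^d$, let $\Gamma=\Lambda\times\mathbb Z^n$, $C=\mathbb R^D_{\ge0}$, $S=\Lambda\cap\mathbb R^d_{\ge0}$ and $Q=\Gamma\cap C=S\times\mathbb N^n$. Let $B$ be the ring of power series supported on $Q$, that is, $V_p[[T_1,\dots,T_n]]$ or $k[[x_1,\dots,x_d,T_1,\dots,T_n]]$. Volume on $\mathbb R^D=\mathbb R^d\times\mathbb R^n$ is taken with respect to $dx\,dy$, where $dy$ is Lebesgue measure, so $\Gamma$ has covolume $1$. Let $J\subset B$ be a monomial ideal primary to the maximal ideal, generated by monomials with exponents $g_1,\dots,g_\nu\in Q$. Its \emph{Newton polyhedron} is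
\[
P=\operatorname{conv}(g_1,\dots,g_\nu)+C .
\]
It is closed, convex and satisfies $P+C=P$, and it contains the exponent of every monomial of $J$. There is $a>0$ such that $J$ contains the monomials with exponents $a\mathbf e_1,\dots,a\mathbf e_D$, where the $\mathbf e_i$ are the standard basis vectors. If $z\in C$ and $|z|\ge a$, then $z$ dominates the point $az/|z|$ of $\operatorname{conv}(a\mathbf e_1,\dots,a\mathbf e_D)$ coordinatewise. Hence
\begin{equation}\label{eq:bounded}
P\supseteq\{z\in C:|z|\ge a\} .
\end{equation}

\begin{lemma}\label{lem:volume}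
$\operatorname{e}(J)\le D!\,\operatorname{vol}(C\setminus P)$.
\end{lemma}

\begin{proof}
The exponents of $J^r$ lie in $rP$ but need not fill its lattice points; they do fill those of a slightly smaller dilate. Let $z\in Q\cap(r+\nu)P$ and write $z=\sum\lambda_ig_i+z'$ with $\lambda_i\ge0$, $\sum\lambda_i=r+\nu$, $z'\in C$. Then $\sum\lfloor\lambda_i\rfloor\ge r$, and $z-\sum\lfloor\lambda_i\rfloor g_i$ lies in $\Gamma$ and in $C$, hence in $Q$. So the monomial with exponent $z$ lies in $J^r$, and
\[
\ell(B/J^r)\le\#\big(\Gamma\cap(r+\nu)(C\setminus P)\big).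
\]
The set $C\setminus P$ is bounded by \eqref{eq:bounded}, and its boundary has measure zero because it lies in the boundaries of the convex sets $C$ and $P$. So the right side divided by $r^D$ tends to $\operatorname{vol}(C\setminus P)$, as a limit of Riemann sums.
\end{proof}

The equality $Q=\Gamma\cap C$ is what makes the rounding in this proof work.

\subsection*{Slicing}
It remains to compare $\operatorname{vol}(C\setminus P)$ with a lattice count. In the $T$-directions the count dominates the volume for trivial reasons, so the comparison descends to the volumes of the $n$-dimensional slices of $C\setminus P$, as a function on $\mathbb R^d_{\ge0}$. To retain the dependence on $n$ we write these volumes in polar coordinates. Let $\Omega$ be the part of the unit sphere of $\mathbb R^n$ in $\mathbb R^n_{\ge0}$, with surface measure $\omega$ (one point of mass $1$ if $n=1$), and put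
\[
\rho(x,\theta)=\min\{r\ge0:(x,r\theta)\in P\},\qquad x\in\mathbb R^d_{\ge0},\ \theta\in\Omega .
\]
The minimum exists because $P$ is closed and, by \eqref{eq:bounded} and $|\theta|\ge1$, contains $(x,a\theta)$.

\begin{lemma}\label{lem:slice}
\begin{enumerate}
\item[(i)] For each $\theta\in\Omega$ the function $\rho(\cdot,\theta)$ is a profile.
\item[(ii)] $\operatorname{vol}(C\setminus P)=\frac1n\int_\Omega\int_{\mathbb R^d_{\ge0}}\rho(x,\theta)^n\,dx\,d\omega(\theta)$.
\item[(iii)] For each $u\in S$, $\#\{\alpha\in\mathbb N^n:(u,\alpha)\notin P\}\ge\frac1n\int_\Omega\rho(u,\theta)^n\,d\omega(\theta)$.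
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $r=\rho(x,\theta)$, $r'=\rho(x',\theta)$ and $0\le\lambda\le1$. The point $(\lambda x+(1-\lambda)x',(\lambda r+(1-\lambda)r')\theta)$ lies in $P$ by convexity, so $\rho(\cdot,\theta)$ is convex. If $x'\ge x$ coordinatewise, then $(x',r\theta)\in P+C=P$, so $r'\le r$. By \eqref{eq:bounded}, $\rho(x,\theta)=0$ for $|x|\ge a$.

(ii) Let $U_x=\{y\in\mathbb R^n_{\ge0}:(x,y)\notin P\}$. Since $P+C=P$, we have $r\theta\in U_x$ if and only if $r<\rho(x,\theta)$. The function $\rho$ is measurable, because $\{\rho\le r\}=\{(x,\theta):(x,r\theta)\in P\}$ is closed. Polar coordinates give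
\begin{equation}\label{eq:polar}
\operatorname{vol}_n(U_x)=\int_\Omega\int_0^{\rho(x,\theta)}r^{n-1}\,dr\,d\omega(\theta)=\frac1n\int_\Omega\rho(x,\theta)^n\,d\omega(\theta),
\end{equation}
and (ii) follows by integrating over $x$ and applying Tonelli's theorem.

(iii) If $y\in U_u$, then the coordinatewise integer part $\lfloor y\rfloor$ lies in $U_u$, again by $P+C=P$. So the unit cubes $\alpha+[0,1)^n$ with $\alpha\in\mathbb N^n\cap U_u$ cover $U_u$, and their number is at least $\operatorname{vol}_n(U_u)$. Apply \eqref{eq:polar}.
\end{proof}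

\begin{proof}[Proof of Proposition \ref{prop:criterion}]
By Lemma \ref{lem:initial} we may assume that $I$ is a monomial ideal.

(a) Take $B=A$, $J=I$. The points of $Q\setminus P$ are exponents of monomials outside $I$, so $\ell(A/I)\ge\#(Q\setminus P)$. Summing Lemma \ref{lem:slice}(iii) over $u\in S_p$ (the terms with $|u|\ge a$ vanish) and using Lemmas \ref{lem:volume} and \ref{lem:slice}(ii), we get
\[
\ell(A/I)-\frac{\operatorname{e}(I)}{D!}\ \ge\ \frac1n\int_\Omega\Big[\sum_{u\in S_p}\rho(u,\theta)^n-\int\rho(x,\theta)^n\,dx\Big]d\omega(\theta).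
\]
The bracket is nonnegative for each $\theta$ by Lemma \ref{lem:slice}(i) and the hypothesis.

(b) Fix a finite set $G$ of monomial generators of $I$. Let $A_i=k[[x_{i1},\dots,x_{id},T_1,\dots,T_n]]$, a quotient of $A$, and let $Q_i\cong\mathbb N^d\times\mathbb N^n$ be its set of monomials. The nonzero monomials of $A$ form the union of the $Q_i$, and two different $Q_i$ meet in the set $Q_0=\{0\}\times\mathbb N^n$ of monomials in the $T_l$ alone. The image $I_i$ of $I$ in $A_i$ is generated by $G\cap Q_i$; let $P_i$ and $\rho_i$ be the corresponding polyhedron and function.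

A monomial of $I_i^r$ is a product of $r$ elements of $G\cap Q_i$ and a monomial of $Q_i$; the same product in $A$ shows that it lies in $I^r$. Hence $\ell(A/I^r)\le\sum_i\ell(A_i/I_i^r)$. All these rings have dimension $D$, so $\operatorname{e}(I)\le\sum_i\operatorname{e}(I_i)\le D!\sum_i\operatorname{vol}(C\setminus P_i)$.

In the colength the monomials of $Q_0$ are counted once, so we must know that the branches agree over $x=0$. If $(0,y)=\sum\lambda_gg+z'\in P_i$ with $g\in G\cap Q_i$, $\lambda_g\ge0$, $z'\in C$, then all vectors involved are nonnegative, so every $g$ with $\lambda_g>0$ lies in $Q_0$. Thus the slice of $P_i$ over $x=0$ is $\operatorname{conv}(G\cap Q_0)+(\{0\}\times\mathbb R^n_{\ge0})$, and $\rho_0(\theta):=\rho_i(0,\theta)$ does not depend on $i$. A monomial of $Q_i$ with exponent outside $P_i$ is not in $I_i$, hence not in $I$. Counting such monomials once over $u=0$ and separately for each $i$ over $u\ne0$, we obtain from Lemma \ref{lem:slice}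
\[
\ell(A/I)-\frac{\operatorname{e}(I)}{D!}\ \ge\ \frac1n\int_\Omega\sum_{i=1}^M\Big[\frac{\rho_0(\theta)^n}M+\sum_{0\ne u\in\mathbb N^d}\rho_i(u,\theta)^n-\int\rho_i(x,\theta)^n\,dx\Big]d\omega(\theta).
\]
Each bracket is nonnegative by the hypothesis applied to $h=\rho_i(\cdot,\theta)$.
\end{proof}

\section{Cones over rational normal curves}\label{sec:veronese}

We verify the hypothesis of Proposition \ref{prop:criterion}(a) for $n=1$, $p\le6$ and for $n=2$, $p\le8$. The two-dimensional analogue of the chord estimate in Example \ref{ex:lines1} requires a triangulation of the quadrant whose vertices are the points of $S_p$.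

\subsection*{The triangulation}
Let $v_i=(p-i,i)$ for $0\le i\le p$, and let $\sigma_i$ be the cone spanned by $v_{i-1}$ and $v_i$ for $1\le i\le p$. These cones subdivide the quadrant. Since $\det(v_{i-1},v_i)=(p-i+1)i-(i-1)(p-i)=p=[\mathbb Z^2:\Lambda_p]$, the vectors $v_{i-1},v_i$ form a basis of $\Lambda_p$. So in the coordinates $\xi v_{i-1}+\eta v_i$ the cone $\sigma_i$ is the quadrant $\xi,\eta\ge0$, the set $S_p\cap\sigma_i$ is $\mathbb N^2$, and $dx=d\xi\,d\eta$. Cut $\sigma_i$ along the lines $\xi\in\mathbb Z$, $\eta\in\mathbb Z$, $\xi+\eta\in\mathbb Z$ (Figure \ref{fig:tri}). All triangles have area $\frac12$, and the one at the origin is $\Delta_i=\operatorname{conv}(0,v_{i-1},v_i)$. Among the triangles in $\sigma_i$, an interior lattice point belongs to six and a nonzero lattice point on a boundary ray belongs to three; for $v_{i-1}$ and $v_i$ one of these three is $\Delta_i$.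

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!25] (0,0)--(3,0)--(0,3)--cycle;
\draw[thick] (0,0)--(6.7,0) (0,0)--(0,6.7) (0,0)--(4.6,2.3) (0,0)--(2.3,4.6);
\draw (3,0)--(0,3) (6,0)--(0,6);
\draw (3,0)--(5,1)--(2,1)--(3,3)--(1,2)--(1,5)--(0,3);
\fill (0,0) circle (2.5pt) (3,0) circle (2.5pt) (2,1) circle (2.5pt) (1,2) circle (2.5pt) (0,3) circle (2.5pt);
\fill (6,0) circle (2.5pt) (5,1) circle (2.5pt) (4,2) circle (2.5pt) (3,3) circle (2.5pt) (2,4) circle (2.5pt) (1,5) circle (2.5pt) (0,6) circle (2.5pt);
\node[below left] at (0,0) {$0$};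
\node[below] at (3,0) {$v_0$};
\node[below] at (6,0) {$2v_0$};
\node[left] at (0,3) {$v_3$};
\node[left] at (0,6) {$2v_3$};
\node[right] at (5,1.1) {$v_0+v_1$};
\node at (1.75,0.35) {$\Delta_1$};
\node at (1.05,1.05) {$\Delta_2$};
\node at (0.38,1.75) {$\Delta_3$};
\end{tikzpicture}
\caption{The triangulation for $p=3$ in the region $|x|\le2p$. The dots are the points of $S_3$. The thick rays through $v_0,v_1,v_2,v_3$ bound the cones $\sigma_1,\sigma_2,\sigma_3$, and the $p$ triangles at the origin are shaded.}
\label{fig:tri}
\end{figure}

Let $\lambda_1,\lambda_2,\lambda_3$ be the barycentric coordinates on one of the triangles. From $\int\xi^a\eta^b\,d\xi\,d\eta=a!\,b!/(a+b+2)!$ on the standard triangle and symmetry we get $\int\lambda_i=\frac16$, $\int\lambda_i^2=\frac1{12}$, and $\int\lambda_i\lambda_j=\frac1{24}$ for $i\ne j$. A profile $F$ with vertex values $z_1,z_2,z_3$ satisfies $0\le F\le\sum z_i\lambda_i$ on the triangle, so there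
\begin{equation}\label{eq:tri}
\int F\,dx\le\frac{z_1+z_2+z_3}6,\qquad\int F^2\,dx\le\frac{z_1^2+z_2^2+z_3^2+z_1z_2+z_1z_3+z_2z_3}{12} .
\end{equation}
The first estimate charges each vertex $\frac16$ of its value per triangle. A lattice point inside the quadrant lies in six triangles and pays exactly its term in the lattice sum. A point on one of the two outer rays lies in three and keeps half of its value: this is the surplus of Example \ref{ex:cones}. The origin lies in $p$ triangles: this is the defect $p/6$. The next lemma does this accounting away from the origin and leaves the triangles $\Delta_i$ for a finer estimate.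

\begin{lemma}\label{lem:account}
For every profile $F$ on $\mathbb R^2_{\ge0}$,
\[
\sum_{u\in S_p}F(u)-\int F\,dx\ \ge\ F(0)+\frac{F(v_0)+F(v_p)}2+\sum_{i=1}^p\Big[\frac{F(v_{i-1})+F(v_i)}6-\int_{\Delta_i}F\,dx\Big].
\]
\end{lemma}

\begin{proof}
Apply the first estimate in \eqref{eq:tri} to the triangles of $\sigma_i$ other than $\Delta_i$:
\[
\int_{\sigma_i\setminus\Delta_i}F\,dx\ \le\sum_{u\in S_p\cap\operatorname{int}\sigma_i}F(u)+\frac12\sum_{j\ge2}\big(F(jv_{i-1})+F(jv_i)\big)+\frac13\big(F(v_{i-1})+F(v_i)\big).
\]
Sum over $i$ and subtract from $\sum_{S_p}F$. The rays of $v_1,\dots,v_{p-1}$ belong to two cones and the rays of $v_0,v_p$ to one. The terms at interior points of the cones and at $jv_i$ with $j\ge2$, $0<i<p$, cancel. The terms $\frac12F(jv_0)$ and $\frac12F(jv_p)$ with $j\ge2$ remain, and we drop them. For $0<i<p$ the value $F(v_i)$ remains with coefficient $1-\frac23=\frac16+\frac16$, the values $F(v_0)$ and $F(v_p)$ remain with coefficient $1-\frac13=\frac12+\frac16$, and $F(0)$ remains with coefficient $1$.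
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:veronese}\textup{(a)} and \textup{(c)}]
Let $h$ be a profile. By \eqref{eq:tri} each bracket in Lemma \ref{lem:account} with $F=h$ is at least $-h(0)/6$, so $\sum_{S_p}h-\int h\,dx\ge(1-p/6)h(0)$. For $p\le6$ this is nonnegative, and $\operatorname{LM}_1(V_p)=1$ by Proposition \ref{prop:criterion}(a). The remaining statements are in Corollary \ref{cor:lower}.
\end{proof}

\subsection*{Two variables}
For $p\ge7$ the origin cannot pay for its triangles alone, and both gains described after Example \ref{ex:cones} are needed.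

\begin{proof}[Proof of Theorem \ref{thm:veronese}\textup{(b)}]
Let $h$ be a profile. If $h(0)=0$, then $h=0$; otherwise we scale so that $h(0)=1$. Let $w_i=1-h(v_i)\in[0,1]$ be the drop of $h$ from $0$ to $v_i$. Apply Lemma \ref{lem:account} to $F=h^2$, and on $\Delta_i$ use the second estimate in \eqref{eq:tri} for $h$. With $b=h(v_{i-1})$ and $b'=h(v_i)$, the $i$-th bracket is at least
\[
\frac{b^2+b'^2}6-\frac{1+b^2+b'^2+b+b'+bb'}{12}=\frac{(b-b')^2+(1-b)(1-b')-2}{12}\ \ge\ \frac{w_{i-1}w_i-2}{12} .
\]
Therefore
\begin{equation}\label{eq:two}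
\sum_{u\in S_p}h(u)^2-\int h^2\,dx\ \ge\ 1-\frac p6+\frac{(1-w_0)^2+(1-w_p)^2}2+\frac1{12}\sum_{i=1}^pw_{i-1}w_i .
\end{equation}
The third term on the right is the surplus of the outer rays and the last is the gain from squaring. If all $w_i$ equal one number $\mu$, these terms are $(1-\mu)^2$ and $p\mu^2/12$, and they cannot both be small. In general one must exclude that $w_0,w_p$ are large while the inner $w_i$ are small, and here convexity is used a second time: the points $v_i$ are equally spaced on a line, so $w_i$ lies above the linear interpolation of $w_0$ and $w_p$. With $\mu=\frac12(w_0+w_p)$ and $\delta=\frac12(w_0-w_p)$ this reads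
\[
w_i\ \ge\ \ell_i:=\mu+\delta\Big(1-\frac{2i}p\Big)\ \ge\ 0 .
\]
Put $\kappa_i=1-\frac{2i-1}p$. Then $\ell_{i-1}=\mu+\delta\kappa_i+\delta/p$ and $\ell_i=\mu+\delta\kappa_i-\delta/p$, and $\sum_{i=1}^p\kappa_i=p-p^2/p=0$. Hence
\[
\sum_{i=1}^pw_{i-1}w_i\ \ge\ \sum_{i=1}^p\Big((\mu+\delta\kappa_i)^2-\frac{\delta^2}{p^2}\Big)\ \ge\ \sum_{i=1}^p\Big(\mu^2+2\mu\delta\kappa_i-\frac{\delta^2}{p^2}\Big)=p\mu^2-\frac{\delta^2}p .
\]
Also $\frac12\big((1-w_0)^2+(1-w_p)^2\big)=(1-\mu)^2+\delta^2$, and $\delta^2\ge\delta^2/(12p)$. So the right side of \eqref{eq:two} is at least its value in the symmetric case, $1-\frac p6+(1-\mu)^2+\frac p{12}\mu^2$. For $\epsilon>0$ we have $(1-\mu)^2+\epsilon\mu^2=\frac\epsilon{1+\epsilon}+(1+\epsilon)\big(\mu-\frac1{1+\epsilon}\big)^2$. With $\epsilon=p/12$,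
\[
\sum_{u\in S_p}h(u)^2-\int h^2\,dx\ \ge\ 1-\frac p6+\frac p{p+12}=\frac{72-p^2}{6(p+12)} .
\]
This is positive for $p\le8$; it equals $\frac{23}{114}$ for $p=7$ and $\frac1{15}$ for $p=8$. By Proposition \ref{prop:criterion}(a), $\operatorname{LM}_2(V_p)=1$ for $p\le8$, and then $\operatorname{LM}_\infty(V_p)=1$ by \eqref{eq:chain}. By part (a), $V_7$ and $V_8$ are not semistable.
\end{proof}

For $p\ge9$ the last bound is negative, and the argument gives no information.

\section{Unions of linear spaces}\label{sec:planes}

The lower bound in Theorem \ref{thm:planes} needs many branches, and Proposition \ref{prop:criterion}(b) then asks that the excess of the integral over the sum be at most the small number $h(0)^n/M$. For lines the excess can be close to $\frac12h(0)^n$ for every $n$. In high dimension it comes only from the simplex $\Delta=\{x\in\mathbb R^d_{\ge0}:|x|\le1\}$, whose volume $1/d!$ is so small that a tiny value of $h^n$ at one of the points $\mathbf e_1,\dots,\mathbf e_d$ pays for it. If no such value is available, $h^n$ decays quickly on $\Delta$.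

\begin{lemma}\label{lem:excess}
Let $d\ge4$, $n\ge1$, $a=\log(d!/4)$ and $a_n=n(1-e^{-a/n})$. For every profile $h$ on $\mathbb R^d_{\ge0}$,
\[
\int h^n\,dx-\sum_{0\ne u\in\mathbb N^d}h(u)^n\ \le\ a_n^{-d}\,h(0)^n .
\]
\end{lemma}

\begin{proof}
Note that $a>0$, so $a_n>0$. If $h(0)=0$, then $h=0$; so let $h(0)=1$. Put $F=h^n$, a profile, and $\varepsilon_j=F(\mathbf e_j)$. Decompose $\mathbb R^d_{\ge0}$ into the cells $u+[0,1]^d$, $u\in\mathbb N^d$.

\emph{Cells with $u\ne0$.} If $u$ is not on a coordinate axis, monotonicity bounds the integral over the cell by $F(u)$. If $u=i\mathbf e_j$ with $i\ge1$, we can do better. For $x$ in the cell, $F(x)\le F(x_j\mathbf e_j)$, so the integral is at most $\int_i^{i+1}F(\tau\mathbf e_j)\,d\tau\le\frac12\big(F(i\mathbf e_j)+F((i+1)\mathbf e_j)\big)$ by convexity. The sum of these bounds over $i\ge1$ is $\sum_{i\ge1}F(i\mathbf e_j)-\frac12\varepsilon_j$. Hence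
\[
\int F\,dx-\sum_{u\ne0}F(u)\ \le\ \int_{[0,1]^d}F\,dx-\frac12\sum_j\varepsilon_j .
\]

\emph{The unit cube outside $\Delta$.} For $x\in[0,1]^d\setminus\Delta$ we have $|x|>1$, so monotonicity and convexity give $F(x)\le F(x/|x|)\le\sum_j\frac{x_j}{|x|}\varepsilon_j$. The functions $x_j/|x|$ sum to $1$ and, by symmetry, have equal integrals over $[0,1]^d\setminus\Delta$; each integral is therefore at most $1/d$. Since $\frac12-\frac1d\ge\frac14$,
\begin{equation}\label{eq:simplex}
\int F\,dx-\sum_{u\ne0}F(u)\ \le\ \int_\Delta F\,dx-\frac14\sum_j\varepsilon_j .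
\end{equation}

\emph{The simplex.} Suppose first that $\varepsilon_j\ge4/d!$ for some $j$. Then $\int_\Delta F\,dx\le1/d!\le\frac14\varepsilon_j$, and the right side of \eqref{eq:simplex} is at most $0$. Otherwise $\varepsilon_j<4/d!=e^{-a}$, that is, $h(\mathbf e_j)<e^{-a/n}$, for all $j$. A point $x\in\Delta$ is the convex combination $(1-|x|)\,0+\sum_jx_j\mathbf e_j$, and the convexity of $h$ itself gives
\[
h(x)\le1-|x|+\sum_jx_jh(\mathbf e_j)\le1-|x|\,(1-e^{-a/n})\le\exp\big(-|x|\,(1-e^{-a/n})\big).
\]
Thus $F(x)\le e^{-a_n|x|}$ on $\Delta$, and $\int_\Delta F\,dx\le\int_{\mathbb R^d_{\ge0}}e^{-a_n|x|}\,dx=a_n^{-d}$.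
\end{proof}

The last step is the only one that depends on $n$: the steps before it use the convexity of $F$, and the last uses the stronger fact that $F^{1/n}$ is convex. As $n\to\infty$ the bound tends to $a^{-d}$, and $a$ grows like $d\log d$, faster than $N+d$. This leaves room for $M=(N+d)^d$.

\begin{proof}[Proof of Theorem \ref{thm:planes}]
The lower bounds are in Corollary \ref{cor:lower}. For the upper bound, $e^d\ge d^d/d!$ gives $\log d!\ge d\log d-d$. Using $\log d\ge\log21>3$, $\log4<2$ and $d\ge N+2$, we get
\[
a=\log d!-\log4\ >\ 2d-2\ \ge\ N+d .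
\]
Since $a_n\to a$ as $n\to\infty$, we have $a_n\ge N+d$, and so $a_n^{-d}\le1/M$, for all large $n$. By Lemma \ref{lem:excess} and Proposition \ref{prop:criterion}(b), $\operatorname{LM}_n(R)=1$ for these $n$; in particular $R$ is lim-stable. As $N$ is arbitrary and $\operatorname{LM}_N(R)>1$, the chain \eqref{eq:chain} can take arbitrarily long to reach $1$; and for fixed $N$ the bound $(4/3)^{\lfloor d/2\rfloor}$ tends to infinity with $d$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MS} Linquan Ma and Ilya Smirnov, \emph{Lech-Mumford constant and stability of local rings}, arXiv:2508.19893 (2025).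
\end{thebibliography}
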